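# Completeness of $G/G_0$ for pro-Lie groups

## 1. Completeness, inverse limits, pro-Lie groups, identity components

All topological groups are Hausdorff. A *Lie group* is a finite-dimensional real Lie group. It may have any number of connected components and need not be second countable, so every discrete group, of any cardinality, is a Lie group. We use constantly that a Lie group has *no small subgroups* (some identity neighborhood contains no nontrivial subgroup), that closed subgroups of Lie groups are Lie groups, and that a quotient of a Lie group by a closed normal subgroup is a Lie group.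

**Definition (complete group).** A net $(g_\lambda)$ in a topological group $G$ is Cauchy if for every identity neighborhood $U$ there is $\lambda_0$ with $g_\lambda^{-1}g_\mu\in U$ for all $\lambda,\mu\ge\lambda_0$. The group $G$ is complete if every Cauchy net converges.

For example, $\mathbb R$ is complete and $\mathbb Q\subset\mathbb R$ is not. The textbook facts we need are these: locally compact groups are complete; products of complete groups are complete; a closed subgroup of a complete group is complete; a complete subgroup of a Hausdorff group is closed in it.

**Definition (inverse system and limit).** Directed sets are nonempty. An inverse system over a directed set $I$ consists of objects $X_i$ and maps $f_{ij}:X_j\to X_i$ for $i\le j$, with $f_{ii}=\mathrm{id}$ and $f_{ij}f_{jk}=f_{ik}$ for $i\le j\le k$. Its limit $\varprojlim X_i$ is the set of families $(x_i)\in\prod X_i$ with $f_{ij}(x_j)=x_i$ for all $i\le j$; we call such families compatible.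

For example, the groups $\mathbb Z/p^n$ with the reduction maps have limit $\mathbb Z_p$, the $p$-adic integers. If the $X_i$ are Hausdorff and the $f_{ij}$ continuous, the limit is closed in $\prod X_i$. A limit over $I$ may be computed over a cofinal directed subset: the remaining coordinates are images of the given ones.

**Definition (pro-Lie group).** A topological group is pro-Lie if it is isomorphic to a closed subgroup of a product of Lie groups. Equivalently, it is a projective limit of Lie groups. Equivalently again, it is complete and every identity neighborhood contains a closed normal subgroup $N$ with $G/N$ a Lie group.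

For example, $\mathbb R^J$ is pro-Lie for every set $J$. A basic identity neighborhood constrains finitely many coordinates, say those in $F\subset J$; it contains the subgroup $\{x:x_j=0 \text{ for } j\in F\}$, and the quotient by that subgroup is $\mathbb R^F$. The group $\mathbb Z_p$ is pro-Lie, and so is the solenoid, the limit of $\mathbb R/\mathbb Z\leftarrow\mathbb R/\mathbb Z\leftarrow\cdots$ with all maps $x\mapsto 2x$. The group $\mathbb Q\subset\mathbb R$ is not pro-Lie, because it is not complete.

**Definition (prodiscrete group).** A topological group is prodiscrete if it is a projective limit of discrete groups, equivalently a closed subgroup of a product of discrete groups.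

For example, $\mathbb Z_p$ and $\mathbb Z^J$ (product topology) are prodiscrete.

**Definition (identity component).** $G_0$ denotes the connected component of the identity of $G$. It is a closed normal subgroup, mapped to itself by every automorphism of the topological group $G$.

For example, $(\mathbb R\times\mathbb Z_p)_0=\mathbb R\times\{0\}$, and the quotient is $\mathbb Z_p$. For $G=\mathbb Z^J$ the identity component is trivial.

## 2. Is $G/G_0$ complete?

The question comes from Karl H. Hofmann and Sidney A. Morris, "Pro-Lie Groups: A survey with Open Problems", arXiv:1506.06852 (2015).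

> Let $G$ be a pro-Lie group with identity component $G_0$. Is $G/G_0$ complete (and therefore prodiscrete)?

In plain words: dividing a pro-Lie group by its connected part should leave a limit of discrete groups, and the only thing in doubt is whether points are missing from the quotient. It is known that if $N$ is a closed normal subgroup of a pro-Lie group $G$, then $G/N$ is pro-Lie whenever it is complete, and that the answer is affirmative for abelian $G$. The doubt is legitimate: Proposition 3 below gives incomplete quotients of groups as simple as $\mathbb Z^J$ and $\mathbb R^J$.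

The answer is yes, and connectedness of the subgroup is all one needs.

**Theorem 1.** Let $G$ be a pro-Lie group and $N$ a closed connected normal subgroup. Then $G/N$ is complete, hence a pro-Lie group. In particular $G/G_0$ is complete, and it is a projective limit of discrete groups.

Two supplements, not needed for the question, show how far one can go.

**Theorem 2.** Let $G$ be a pro-Lie group and $N$ a closed normal subgroup such that $N/N_0$ is locally compact. Then $G/N$ is complete, hence pro-Lie.

**Proposition 3.** In Theorem 2, "locally compact" cannot be dropped: there are a set $J$ and a countable closed subgroup $N\subset\mathbb Z^J\subset\mathbb R^J$ such that $\mathbb Z^J/N$ and $\mathbb R^J/N$ are incomplete.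

## 3. Locally compact groups and products

If $G$ is locally compact (in particular if $G$ is compact or a Lie group), then $G/G_0$ is locally compact and Hausdorff, so it is complete. If $G=\prod_\lambda L_\lambda$ is a product of Lie groups, then $G_0=\prod_\lambda (L_\lambda)_0$. The map $\prod L_\lambda\to\prod L_\lambda/(L_\lambda)_0$ is open, being a product of open surjections, so $G/G_0\cong\prod_\lambda L_\lambda/(L_\lambda)_0$, a product of discrete groups, which is complete.

A general pro-Lie group is a *closed subgroup* of such a product, and one might hope to map $G/G_0$ into $\prod L_\lambda/(L_\lambda)_0$. This loses everything in the example $\mathbb Z_p\subset\prod_n\mathbb Z/p^n\subset(\mathbb R/\mathbb Z)^{\mathbb N}$: here $G_0$ is trivial, but all factors $L_\lambda$ are connected. So one must use Lie groups that are *quotients* of $G$. We now set this up.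

## 4. Completeness of $G/N$ as a statement about limits of cosets

Throughout, $G$ is a pro-Lie group, $\mathcal N(G)=\{M_i\}_{i\in I}$ is the set of closed normal subgroups for which $G_i:=G/M_i$ is a Lie group, and $i\le j$ means $M_j\subset M_i$. Identity neighborhoods called $V,W$ are taken symmetric.

**Step 1 ($I$ is directed).** We need this to speak of limits over $I$. Given $M_1,M_2\in\mathcal N(G)$, the groups $G/M_1$, $G/M_2$ have no small subgroups, so there is an identity neighborhood $U$ of $G$ such that every subgroup contained in $U$ has trivial image in both, i.e. lies in $M_1\cap M_2$. Pick $M\in\mathcal N(G)$ with $M\subset U$. Then $M\subset M_1\cap M_2$.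

**Step 2 ($G\cong\varprojlim G_i$).** This recovers $G$ from its Lie quotients. The canonical map $G\to\varprojlim G_i$ is continuous, and it is injective since the $M_i$ become arbitrarily small and $G$ is Hausdorff. Let $W$ be an identity neighborhood, $V$ an open one with $VV\subset W$, and $M_i\subset V$. The image of $V$ in $G_i$ is open, and its preimage in $G$ is $VM_i\subset VV\subset W$. Hence the map is an embedding. The image is dense: given a point $y$ of $\varprojlim G_i$ and a neighborhood defined by conditions on finitely many coordinates $i_1,\dots,i_r$, choose $k$ above them all and $g\in G$ with image $y_k$ in $G_k$. Then $g$ and $y$ agree in the coordinates $i_1,\dots,i_r$. Finally $G$ is complete, so the image is closed, and the map is an isomorphism.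

Let $f_{ij}:G_j\to G_i$ be the canonical maps. They are open and surjective. For a closed normal subgroup $N$ of $G$ put
$$B_i=\overline{NM_i}/M_i ,$$
the closure of the image of $N$ in $G_i$. It is a closed normal subgroup of $G_i$, and $f_{ij}(B_j)\subset B_i$ since $\overline{NM_j}\subset\overline{NM_i}$ for $i\le j$. So the Lie groups $G_i/B_i$ form an inverse system; let $Q=\varprojlim G_i/B_i$. A point of $Q$ is a family of cosets $g_iB_i\subset G_i$ with $f_{ij}(g_jB_j)\subset g_iB_i$. These cosets are an inverse system of sets, and we may ask for its limit.

**Lemma 1.** Suppose that $\varprojlim g_iB_i\ne\emptyset$ for every $(g_iB_i)_i\in Q$. Then the natural map $\varphi:G/N\to Q$ is an isomorphism of topological groups. In particular $G/N$ is a projective limit of Lie groups, so it is pro-Lie and complete.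

*Proof.* Recall that $\overline S\subset SV$ for every subset $S$ and every identity neighborhood $V$. Since $N$ is normal, $NS=SN$ for every subset $S$.

*Injectivity.* Let $gN$ be in the kernel, i.e. $g\in\bigcap_i\overline{NM_i}$. For an identity neighborhood $W$ choose $V$ with $VV\subset W$ and $M_i\subset V$. Then $\overline{NM_i}\subset NM_iV\subset NVV\subset NW$. Hence $g\in\bigcap_WNW=\overline N=N$.

*Embedding.* Clearly $\varphi$ is continuous. Let $W$ be an identity neighborhood, $V$ an open one with $VVV\subset W$, and $M_i\subset V$. The image of $V$ in $G_i/B_i=G/\overline{NM_i}$ is open, and its preimage in $G$ is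
$$V\,\overline{NM_i}\subset V\,NM_iV=V\,M_iV\,N\subset VVVN\subset WN .$$
So $\varphi(WN/N)$ contains all points of $\varphi(G/N)$ whose $i$-th coordinate lies in a certain open identity neighborhood. Thus $\varphi$ is open onto its image.

*Surjectivity.* Let $(g_iB_i)_i\in Q$. A point of $\varprojlim g_iB_i\subset\varprojlim G_i=G$ is an element $g\in G$ with $gM_i\in g_iB_i$ for all $i$, i.e. with $\varphi(gN)=(g_iB_i)_i$.

Finally, $Q$ is a closed subgroup of the product of the Lie groups $G_i/B_i$. $\square$

So we must find points in limits of cosets. Note that $f_{ij}(B_j)$ is dense in $B_i$, because it contains $NM_i/M_i$. And if $N$ is connected, then so is $B_i$, being the closure of the image of a connected group.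

## 5. Torsor systems and the limits of stepwise choice

**Definition (torsor system).** Let $(L_i,f_{ij})$ be an inverse system of groups over a directed set $I$. A torsor system over $(L_i)$ is an inverse system $(C_i,p_{ij})$ of nonempty sets, each $C_i$ with a simply transitive right $L_i$-action, such that
$$p_{ij}(cx)=p_{ij}(c)f_{ij}(x)\qquad(c\in C_j,\ x\in L_j).$$

Every $(g_iB_i)_i\in Q$ gives a torsor system over $(B_i)$: take $C_i=g_iB_i$ and let $p_{ij}$ be the restriction of $f_{ij}$. For a small example that will return, let $I=\mathbb N$, $L_n=C_n=\mathbb Z$, with $f_{n,n+1}(x)=2x$ and $p_{n,n+1}(x)=2x+a_n$, where $a_n=1$ for even $n$ and $a_n=0$ for odd $n$. A point $(x_n)$ of the limit would satisfy, for every $m$,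
$$x_0=\sum_{n<2m}a_n2^n+4^mx_{2m}=\sum_{k<m}4^k+4^mx_{2m},$$
hence $3x_0\equiv4^m-1\equiv-1\pmod{4^m}$ for all $m$. So $3x_0=-1$, which is impossible. The limit is empty. (Here the groups are not connected and the maps do not have dense image.)

**Towers.** Suppose first that $I=\mathbb N$, that the $L_n$ are Lie groups, and that the $f_{mn}$ are continuous with dense image. Then $\varprojlim C_n\neq\emptyset$. To see this, transport the topology of $L_n$ to $C_n$ by $x\mapsto cx$ (the choice of $c$ does not matter). The maps $p_{mn}$ are continuous with dense image. A left-invariant metric on the locally compact metrizable group $L_n$ is complete, because a small closed ball is compact; so $C_n$ carries a complete metric $d_n$. Choose $y_0\in C_0$. Given $y_n\in C_n$, use density of the image of $p_{n,n+1}$ and continuity of the $p_{mn}$ to choose $y_{n+1}\in C_{n+1}$ with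
$$d_m\big(p_{m,n+1}(y_{n+1}),\,p_{mn}(y_n)\big)<2^{-n}\qquad\text{for all }m\le n.$$
For each $m$ the sequence $(p_{mn}(y_n))_{n\ge m}$ is Cauchy in $C_m$; let $x_m$ be its limit. By continuity $p_{m,m+1}(x_{m+1})=x_m$.

This settles the case in which $G$ has a countable identity neighborhood base $(W_n)$, for every closed normal $N$. Choose $M_{i_n}\in\mathcal N(G)$ with $M_{i_n}\subset W_n$. For each $i$ some $W_n$ has the property that all subgroups contained in it lie in $M_i$, so $i_n\ge i$. Thus $I$ has a cofinal sequence, which we may make increasing, and Lemma 1 applies.

**Uncountable index sets.** For general $G$ the set $I$ has no cofinal sequence. A sensible attempt is still to choose compatible points step by step. Note that *finitely many* of the conditions $x_i=p_{ij}(x_j)$ can always be met: take $m$ above all indices involved and push one point of $C_m$ down. But meeting every finite set of conditions is not meeting them all, even if all maps are surjective. Let $S$ be an uncountable set, let $I$ be the set of finite subsets $F$ of $S$, and let $X_F$ be the set of injective maps $F\to\mathbb N$, with restriction as transition maps. Each $X_F$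 is nonempty, and restriction is surjective, since an injection of $F$ extends to any larger finite set. A point of $\varprojlim X_F$ would be an injection $S\to\mathbb N$, so the limit is empty. These $X_F$ are not torsors, but Section 10 shows that torsor systems over discrete groups with surjective maps can have empty limit too. So this is the exact point where stepwise choice stops working, and one must use the structure of connected Lie groups.

**Theorem A.** Let $(L_i,f_{ij})$ be an inverse system over a directed set $I$ of connected Lie groups and continuous homomorphisms with $f_{ij}(L_j)$ dense in $L_i$. Let $(C_i,p_{ij})$ be a torsor system over $(L_i,f_{ij})$. Then $\varprojlim C_i\ne\emptyset$.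

By Section 4, Theorem A gives Theorem 1. The plan for Theorem A rests on three situations in which solvability of every finite set of conditions *does* give a global solution. The first is compactness (finite intersection property). The second is linear equations in finite-dimensional real vector spaces. The third is systems in which all maps are bijections. A connected Lie group has three kinds of layers: its fundamental group, which is a finitely generated abelian group; its radical, which on the simply connected level is built from vector groups; and simple factors. Vector groups fall under the linear case. For simple factors, density will force all maps between the factors that matter to be isomorphisms, which is the third case. The trouble is the fundamental group: $\mathbb Z$ is neither compact nor a vector space, and the example above shows that torsor systems over copies of $\mathbb Z$ can have empty limit. The way out is that the fundamental groups enter as an obstruction to *lifting* a torsor system to the universal covers, and such an obstruction lives one degree higher, in an $H^2$. Since $\mathbb Z$ is the kernel of $\mathbb R\to\mathbb R/\mathbb Z$,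 a vector group mapping onto a compact group, this $H^2$ vanishes.

## 6. Cohomology of inverse systems of abelian groups

**Definition (cohomology of an inverse system).** For an inverse system $A=(A_i,f_{ij})$ of abelian groups let $C^n(A)=\prod_{i_0\le\dots\le i_n}A_{i_0}$ and
$$(\delta c)(i_0,\dots,i_{n+1})=f_{i_0i_1}c(i_1,\dots,i_{n+1})+\sum_{k=1}^{n+1}(-1)^kc(\dots,\widehat{i_k},\dots).\tag{1}$$
$H^n(A)$ is the cohomology of this complex.

In low degrees,
$$(\delta c)(i,j)=f_{ij}c_j-c_i,\qquad(\delta c)(i,j,k)=f_{ij}c(j,k)-c(i,k)+c(i,j).$$
So $H^0(A)=\varprojlim A_i$. For an example in degree one, let $(C_i)$ be a torsor system over $(A_i)$ (written additively), choose $c_i\in C_i$ and write $p_{ij}(c_j)=c_i+a_{ij}$. Then $p_{ij}p_{jk}=p_{ik}$ says $a_{ik}=a_{ij}+f_{ij}a_{jk}$, i.e. $\delta a=0$. A family $(c_i-x_i)$ is compatible iff $c_i+a_{ij}-f_{ij}x_j=c_i-x_i$, i.e. iff $a=\delta x$. Hence the limit is nonempty iff the class of $a$ in $H^1(A)$ is zero, and the example $(\mathbb Z,\times2)$ of Section 5 has $H^1\ne0$.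

To check $\delta^2=0$, write $\delta=\sum_k(-1)^kd_k$, where $d_k$ deletes $i_k$ (and for $k=0$ also applies $f_{i_0i_1}$). For $k<l$ we have $d_ld_k=d_kd_{l-1}$: both sides delete $i_k$ and $i_l$ and transport the value to $A_{i_0}$. The only case that needs more than inspection is $k=0$, $l=1$, where $d_1d_0$ gives $f_{i_0i_2}c(i_2,\dots)$ and $d_0d_0$ gives $f_{i_0i_1}f_{i_1i_2}c(i_2,\dots)$, which agree. In $\delta^2=\sum_{l,k}(-1)^{k+l}d_ld_k$ each term with $k<l$ equals $(-1)^{k+l}d_kd_{l-1}$, and cancels the term of the complementary part $\{d_ad_b:a\le b\}$ with $a=k$, $b=l-1$, whose sign is $(-1)^{k+l-1}$.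

Products of exact sequences are exact, so a short exact sequence of inverse systems gives short exact sequences of the $C^n$ and hence a long exact cohomology sequence.

**Lemma 2.** $H^n(A)=0$ for $n\ge1$ if (a) all $A_i$ are finite-dimensional real vector spaces and the $f_{ij}$ are linear, or (b) all $A_i$ are compact Hausdorff abelian groups and the $f_{ij}$ are continuous homomorphisms.

*Proof.* Let $z\in C^n(A)$ with $\delta z=0$. We must solve the equations $(\delta c)(i_0,\dots,i_n)=z(i_0,\dots,i_n)$ for $c\in C^{n-1}(A)$. Each equation involves finitely many coordinates of $c$.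

*Finitely many equations are solvable.* Choose $m\in I$ above all indices that occur in them. Put
$$c(i_0,\dots,i_{n-1})=(-1)^nz(i_0,\dots,i_{n-1},m)\quad\text{if }i_{n-1}\le m,$$
and $c=0$ on the other chains. The identity $(\delta z)(i_0,\dots,i_n,m)=0$, with its last term $(-1)^{n+1}z(i_0,\dots,i_n)$ moved to the other side, says
$$f_{i_0i_1}z(i_1,\dots,i_n,m)+\sum_{k=1}^n(-1)^kz(\dots,\widehat{i_k},\dots,i_n,m)=(-1)^nz(i_0,\dots,i_n),$$
where for $k=n$ the index $i_n$ itself is deleted. Multiply by $(-1)^n$: the left side becomes $(\delta c)(i_0,\dots,i_n)$. So $(\delta c)(i_0,\dots,i_n)=z(i_0,\dots,i_n)$ whenever $i_n\le m$.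

*All equations, case (b).* Each equation defines a closed subset of the compact space $C^{n-1}(A)$. Any finitely many of these have a common point, so all of them do.

*All equations, case (a).* Choose bases. The equations become a system $\ell_e(c)=z_e$ ($e\in\mathcal E$) of real equations with unknown $c\in\mathbb R^X$ and finitely supported coefficient vectors $\ell_e\in\mathbb R^{(X)}$. An element $c\in\mathbb R^X$ is the same as a linear functional on $\mathbb R^{(X)}$, so we seek a functional with $\ell_e\mapsto z_e$ for all $e$. A linear relation $\sum\lambda_e\ell_e=0$ involves finitely many $e$; solving those equations shows $\sum\lambda_ez_e=0$. So $\ell_e\mapsto z_e$ is a well-defined functional on the span of the $\ell_e$, and it extends to $\mathbb R^{(X)}$. $\square$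

**Lemma 3.** If all $A_i$ are finitely generated abelian groups, then $H^2(A)=0$.

*Proof.* Let $tA_i$ be the torsion subgroup, which is finite, and $F_i=A_i/tA_i$. Homomorphisms preserve torsion, so $0\to tA\to A\to F\to0$ is an exact sequence of systems. By Lemma 2(b), with discrete topologies, $H^2(tA)=0$. So it suffices that $H^2(F)=0$. The sequence
$$0\to F_i\to F_i\otimes\mathbb R\to(F_i\otimes\mathbb R)/F_i\to0$$
is functorial. Its middle terms are finite-dimensional vector spaces with linear transition maps, and its last terms are tori with continuous transition maps. In the exact sequence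
$$H^1\big((F\otimes\mathbb R)/F\big)\to H^2(F)\to H^2(F\otimes\mathbb R)$$
both outer groups vanish by Lemma 2. $\square$

Here is how this disposes of Theorem A for *abelian* $L_i$. Write $L_i=V_i/\Gamma_i$ with $V_i$ the universal cover, a vector group, and $\Gamma_i$ finitely generated. Homomorphisms lift to linear maps, and $H^1(V)\to H^1(L)\to H^2(\Gamma)$ is exact with zero outer terms, so $H^1(L)=0$. Step 1 of the proof in Section 8 is the non-abelian version of this.

**Lemma 4.** An inverse system over a directed set of nonempty finite-dimensional real affine spaces and affine maps has nonempty limit.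

*Proof.* Let $A_i$ have direction space $V_i$, and let $f_{ij}$ be the linear part of $p_{ij}:A_j\to A_i$. Choose $a_i\in A_i$ and put $z(i,j)=p_{ij}(a_j)-a_i\in V_i$. Then
$$a_i+z(i,k)=p_{ij}(p_{jk}(a_k))=p_{ij}(a_j+z(j,k))=a_i+z(i,j)+f_{ij}z(j,k),$$
i.e. $\delta z=0$. By Lemma 2(a) there are $c_i\in V_i$ with $z(i,j)=f_{ij}c_j-c_i$. Then $p_{ij}(a_j-c_j)=a_i+z(i,j)-f_{ij}c_j=a_i-c_i$, so $(a_i-c_i)$ is compatible. $\square$

**Lemma 5.** An inverse system $(X_i,p_{ij})$ over a directed set $I$ of nonempty sets and bijections has nonempty limit.

*Proof.* Fix $i_0\in I$ and $t\in X_{i_0}$. For $i\in I$ pick $k\ge i,i_0$ and put $t_i=p_{ik}(p_{i_0k}^{-1}(t))$. This does not depend on $k$: if $k\le l$, then $p_{kl}(p_{i_0l}^{-1}(t))=p_{i_0k}^{-1}(t)$ because $p_{i_0k}p_{kl}=p_{i_0l}$, so $k$ and $l$ give the same $t_i$; and two choices of $k$ have a common upper bound $l$. If $i\le i'$, use one $k\ge i',i_0$ for both: $t_i=p_{ii'}p_{i'k}(p_{i_0k}^{-1}(t))=p_{ii'}(t_{i'})$. $\square$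

## 7. Ideals in simply connected Lie groups

Simply connected groups are connected by convention. The next lemma is what makes the layers behave well upstairs; the irrational line in $(\mathbb R/\mathbb Z)^2$ shows that for groups that are not simply connected the analytic subgroup of an ideal need not be closed.

**Lemma 6.** Let $L$ be a simply connected Lie group with Lie algebra $\mathfrak l$, and let $H$ be the analytic subgroup belonging to an ideal $\mathfrak h$. Then $H$ is closed, and $H$ and $L/H$ are simply connected.

*Proof.* Let $Q$ be the simply connected Lie group with Lie algebra $\mathfrak l/\mathfrak h$, let $L\to Q$ be the homomorphism integrating $\mathfrak l\to\mathfrak l/\mathfrak h$, and let $K$ be its kernel. The homomorphism is surjective, since its differential is and $Q$ is connected; so $L/K\cong Q$. The closed subgroup $K$ has Lie algebra $\mathfrak h$, so $K_0=H$ and $H$ is closed. The map $L/K_0\to L/K\cong Q$ is a covering with connected total space of a simply connected group, hence bijective. So $K=K_0=H$ and $L/H\cong Q$ is simply connected. The group $H$ is connected, and in the exact sequence $\pi_2(Q)\to\pi_1(H)\to\pi_1(L)=0$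 we have $\pi_2(Q)=0$, as for every Lie group. So $\pi_1(H)=0$. $\square$

## 8. Proof of Theorem A

**Step 1: passing to universal covers.** The purpose is to replace the $L_i$ by simply connected groups, to which Lemma 6 applies. Let $\pi_i:\tilde L_i\to L_i$ be the universal covering group. Its kernel $\Gamma_i\cong\pi_1(L_i)$ is a discrete normal subgroup of a connected group, hence central. It is finitely generated, because $L_i$ is homotopy equivalent to a maximal compact subgroup, which is a compact manifold. The homomorphisms $f_{ij}$ lift uniquely to $\tilde f_{ij}:\tilde L_j\to\tilde L_i$ with $\pi_i\tilde f_{ij}=f_{ij}\pi_j$. By uniqueness $\tilde f_{ij}\tilde f_{jk}=\tilde f_{ik}$ and $\tilde f_{ii}=\mathrm{id}$, and clearly $\tilde f_{ij}(\Gamma_j)\subset\Gamma_i$.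

Choose $c_i\in C_i$ and write $p_{ij}(c_j)=c_ia_{ij}$ with $a_{ij}\in L_i$. Then $p_{ik}(c_k)=p_{ij}(c_ja_{jk})=c_ia_{ij}f_{ij}(a_{jk})$, so $a_{ik}=a_{ij}f_{ij}(a_{jk})$. Choose lifts $\tilde a_{ij}\in\tilde L_i$ of $a_{ij}$. There are $\gamma_{ijk}\in\Gamma_i$ with
$$\tilde a_{ij}\tilde f_{ij}(\tilde a_{jk})=\gamma_{ijk}\tilde a_{ik}.\tag{2}$$
(Over $I=\mathbb N$ one could choose lifts only for consecutive indices and define the others by composition. In general every triple $i\le j\le k$ imposes a condition, and $\gamma$ measures its failure.)

For $i\le j\le k\le l$ evaluate $\tilde a_{ij}\tilde f_{ij}(\tilde a_{jk})\tilde f_{ik}(\tilde a_{kl})$ in two ways. Combining the first two factors, it equals $\gamma_{ijk}\tilde a_{ik}\tilde f_{ik}(\tilde a_{kl})=\gamma_{ijk}\gamma_{ikl}\tilde a_{il}$. Combining the last two, it equals $\tilde a_{ij}\tilde f_{ij}(\gamma_{jkl}\tilde a_{jl})=\tilde f_{ij}(\gamma_{jkl})\gamma_{ijl}\tilde a_{il}$. In additive notation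
$$\tilde f_{ij}\gamma_{jkl}-\gamma_{ikl}+\gamma_{ijl}-\gamma_{ijk}=0,$$
i.e. $\delta\gamma=0$ in $C^3(\Gamma)$. By Lemma 3 there are $\beta_{ij}\in\Gamma_i$ with $\delta\beta=\gamma$, that is, $\gamma_{ijk}=\tilde f_{ij}(\beta_{jk})\beta_{ik}^{-1}\beta_{ij}$. Put $b_{ij}=\tilde a_{ij}\beta_{ij}^{-1}$. By centrality and (2),
$$b_{ij}\tilde f_{ij}(b_{jk})=\gamma_{ijk}\tilde a_{ik}\beta_{ij}^{-1}\tilde f_{ij}(\beta_{jk})^{-1}=\tilde a_{ik}\beta_{ik}^{-1}=b_{ik},\tag{3}$$
and $\pi_i(b_{ij})=a_{ij}$. Also $b_{ii}b_{ii}=b_{ii}$, so $b_{ii}=1$.

Let $\tilde C_i:=\tilde L_i$, acting on itself by right translations, and $q_{ij}(x)=b_{ij}\tilde f_{ij}(x)$. Then $q_{ii}=\mathrm{id}$; by (3), $q_{ij}(q_{jk}(x))=b_{ij}\tilde f_{ij}(b_{jk})\tilde f_{ik}(x)=q_{ik}(x)$; and $q_{ij}(xy)=q_{ij}(x)\tilde f_{ij}(y)$. So this is a torsor system over $(\tilde L_i,\tilde f_{ij})$. If $(x_i)\in\varprojlim\tilde C_i$, then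
$$p_{ij}(c_j\pi_j(x_j))=c_ia_{ij}f_{ij}(\pi_j(x_j))=c_i\pi_i(b_{ij}\tilde f_{ij}(x_j))=c_i\pi_i(x_i),$$
so $(c_i\pi_i(x_i))\in\varprojlim C_i$. It remains to show $\varprojlim\tilde C_i\neq\emptyset$.

Density may be lost here: the dense homomorphism $\mathbb R\to(\mathbb R/\mathbb Z)^2$ along an irrational line lifts to $\mathbb R\to\mathbb R^2$, whose image is a line. What survives is information on Lie algebras, which we extract next.

**Step 2: what density says about Lie algebras.** The purpose is to show that transition maps respect radicals and are surjective modulo radicals. Let $\mathfrak l_i$ be the Lie algebra of $L_i$ and of $\tilde L_i$, $\mathfrak r_i$ its radical, $\mathfrak s_i=\mathfrak l_i/\mathfrak r_i$, and $\varphi_{ij}=df_{ij}=d\tilde f_{ij}$. Fix $i\le j$ and put $\mathfrak a=\varphi_{ij}(\mathfrak l_j)$. The dense subgroup $A=f_{ij}(L_j)$ of $L_i$ is generated by $\exp\mathfrak a$, since $L_j$ is connected. We claim that $\mathfrak a$ is an ideal of $\mathfrak l_i$ containing $[\mathfrak l_i,\mathfrak l_i]$.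

First, for $Y\in\mathfrak a$ the operator $\mathrm{Ad}(\exp Y)=e^{\mathrm{ad}\,Y}$ preserves the subalgebra $\mathfrak a$. So $\mathrm{Ad}(x)\mathfrak a\subset\mathfrak a$ for $x\in A$. This condition is closed in $x$, hence holds for all $x\in L_i$, and $\mathfrak a$ is an ideal. Consequently $[\mathfrak a,\mathfrak a]$ and $[\mathfrak a,\mathfrak l_i]$ are $\mathrm{Ad}(L_i)$-invariant ideals.

Second, for $Y\in\mathfrak a$ the operator $\mathrm{ad}\,Y$ maps $\mathfrak a$ into $[\mathfrak a,\mathfrak a]$, so $e^{\mathrm{ad}\,Y}$ acts trivially on $\mathfrak a/[\mathfrak a,\mathfrak a]$. Hence so does $\mathrm{Ad}(A)$, and by density so does $\mathrm{Ad}(L_i)$. Differentiating, $[\mathfrak l_i,\mathfrak a]\subset[\mathfrak a,\mathfrak a]$.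

Third, for $Y\in\mathfrak a$ the operator $\mathrm{ad}\,Y$ maps $\mathfrak l_i$ into $[\mathfrak a,\mathfrak l_i]$, so in the same way $\mathrm{Ad}(A)$, and then $\mathrm{Ad}(L_i)$, acts trivially on $\mathfrak l_i/[\mathfrak a,\mathfrak l_i]$. Differentiating and using the second point, $[\mathfrak l_i,\mathfrak l_i]\subset[\mathfrak a,\mathfrak l_i]\subset[\mathfrak a,\mathfrak a]\subset\mathfrak a$. This proves the claim.

Now $\varphi_{ij}(\mathfrak r_j)$ is a solvable ideal of $\mathfrak a=\varphi_{ij}(\mathfrak l_j)$, so it lies in $\mathrm{rad}\,\mathfrak a$. The radical is stable under all derivations of $\mathfrak a$, in particular under $\mathrm{ad}(X)|_{\mathfrak a}$ for $X\in\mathfrak l_i$. So $\mathrm{rad}\,\mathfrak a$ is a solvable ideal of $\mathfrak l_i$, and therefore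
$$\varphi_{ij}(\mathfrak r_j)\subset\mathfrak r_i.\tag{4}$$
The induced map $\mathfrak s_j\to\mathfrak s_i$ is surjective: since $\mathfrak s_i$ is perfect, $\mathfrak a+\mathfrak r_i\supset[\mathfrak l_i,\mathfrak l_i]+\mathfrak r_i=\mathfrak l_i$.

**Step 3: the semisimple part.** The purpose is to find a compatible family of orbits of the radicals. Let $\tilde R_i\subset\tilde L_i$ be the analytic subgroup with Lie algebra $\mathfrak r_i$. By Lemma 6 it is closed and simply connected, and $\tilde S_i=\tilde L_i/\tilde R_i$ is simply connected with Lie algebra $\mathfrak s_i$. So $\tilde S_i=\prod_{\alpha\in J_i}S_{i,\alpha}$, where $J_i$ is the finite (possibly empty) set of simple ideals of $\mathfrak s_i$ and $S_{i,\alpha}$ is simply connected with Lie algebra $\alpha$. By (4), $\tilde f_{ij}(\tilde R_j)\subset\tilde R_i$, so $\tilde f_{ij}$ induces a homomorphism $\tilde S_j\to\tilde S_i$ with differential $\mathfrak s_j\to\mathfrak s_i$.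

The kernel of the surjection $\mathfrak s_j\to\mathfrak s_i$ is a sum of simple ideals, and the sum of the remaining simple ideals maps isomorphically onto $\mathfrak s_i$. So those remaining ideals correspond bijectively to the simple ideals of $\mathfrak s_i$. Sending a simple ideal of $\mathfrak s_i$ to the one lying over it gives an injection $\iota_{ij}:J_i\to J_j$, with $\iota_{ii}=\mathrm{id}$ and $\iota_{jk}\iota_{ij}=\iota_{ik}$. The map $\tilde S_j\to\tilde S_i$ is the projection onto the factors in $\iota_{ij}(J_i)$ followed by isomorphisms $S_{j,\iota_{ij}(\alpha)}\cong S_{i,\alpha}$.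

The orbit sets $T_i=\tilde C_i/\tilde R_i$ form a torsor system over $(\tilde S_i)$: since $\tilde R_i$ is normal, $\tilde L_i$ permutes its orbits, and $q_{ij}(xr)=q_{ij}(x)\tilde f_{ij}(r)$ shows that $q_{ij}$ maps orbits into orbits. Put $T_{i,\alpha}=T_i/\prod_{\beta\ne\alpha}S_{i,\beta}$, an $S_{i,\alpha}$-torsor. The map $T_i\to\prod_{\alpha\in J_i}T_{i,\alpha}$ is an equivariant map of $\tilde S_i$-torsors, hence bijective. Since $\prod_{\beta\neq\iota_{ij}(\alpha)}S_{j,\beta}$ maps into $\prod_{\beta\ne\alpha}S_{i,\beta}$, the map $T_j\to T_i$ induces maps $T_{j,\iota_{ij}(\alpha)}\to T_{i,\alpha}$. They are equivariant along group isomorphisms, hence *bijections*, and they describe $T_j\to T_i$ in coordinates: the $\alpha$-coordinate of the image depends only on the $\iota_{ij}(\alpha)$-coordinate.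

Let $J=\varinjlim J_i$. The $\iota_{ij}$ are injective, so we may regard $J_i\subset J$. For $\kappa\in J$ the set $I_\kappa=\{i:\kappa\in J_i\}$ is nonempty and upward closed, hence directed. Over $I_\kappa$ the $T_{i,\kappa}$ form an inverse system of nonempty sets and bijections, so by Lemma 5 it has a compatible family $(t_{i,\kappa})_{i\in I_\kappa}$. Choose one for each $\kappa\in J$. The elements $t_i=(t_{i,\kappa})_{\kappa\in J_i}\in T_i$ form a point of $\varprojlim T_i$. Let $E_i^0\subset\tilde C_i$ be the preimage of $t_i$. It is an $\tilde R_i$-orbit, and $q_{ij}(E_j^0)\subset E_i^0$.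

**Step 4: the solvable part.** The purpose is to shrink the orbits $E_i^0$ to points, one derived algebra at a time. Let $\tilde R_i^{(n)}$ be the analytic subgroup with Lie algebra $\mathfrak r_i^{(n)}$, the $n$-th derived algebra of $\mathfrak r_i$, so $\tilde R_i^{(0)}=\tilde R_i$. By Lemma 6 and induction, $\tilde R_i^{(n+1)}$ is a closed, simply connected normal subgroup of the simply connected group $\tilde R_i^{(n)}$, and $V_i^n=\tilde R_i^{(n)}/\tilde R_i^{(n+1)}$ is simply connected. It is abelian, since its Lie algebra is, so it is a finite-dimensional vector group. By (4), $\varphi_{ij}(\mathfrak r_j^{(n)})\subset\mathfrak r_i^{(n)}$, so $\tilde f_{ij}(\tilde R_j^{(n)})\subset\tilde R_i^{(n)}$.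

Suppose $E_i^n\subset\tilde C_i$ are $\tilde R_i^{(n)}$-orbits with $q_{ij}(E_j^n)\subset E_i^n$ for all $i\le j$. Then $E_i^n/\tilde R_i^{(n+1)}$ is a torsor under $V_i^n$, i.e. a finite-dimensional affine space. The induced maps are equivariant along the continuous homomorphisms $V_j^n\to V_i^n$, which are linear; so they are affine. By Lemma 4 there is a compatible family of points. Let $E_i^{n+1}\subset E_i^n$ be their preimages. They are $\tilde R_i^{(n+1)}$-orbits, and $q_{ij}(E_j^{n+1})\subset E_i^{n+1}$.

Starting from Step 3 we obtain decreasing sequences $E_i^0\supset E_i^1\supset\cdots$. For each $i$ there is $n_i$ with $\mathfrak r_i^{(n)}=0$ for $n\ge n_i$; then $E_i^n$ is an orbit of the trivial group, so $E_i^n=\{x_i\}$ for all $n\ge n_i$, with one and the same $x_i$. There need not be a bound for the $n_i$, and none is needed: if $i\le j$ and $n\ge\max(n_i,n_j)$, then $q_{ij}(x_j)\in E_i^n=\{x_i\}$. So $(x_i)\in\varprojlim\tilde C_i$. $\square$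

## 9. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* **Step 1: completeness of $G/N$.** This step feeds the cosets of Lemma 1 into Theorem A. Let $N$ be closed, connected and normal. Then $B_i$ is a closed connected subgroup of the Lie group $G_i$, hence a connected Lie group, and $f_{ij}(B_j)\subset B_i$ is dense, since it contains $NM_i/M_i$. For $(g_iB_i)_i\in\varprojlim G_i/B_i$ the cosets $C_i=g_iB_i$ with the restrictions of the $f_{ij}$ form a torsor system over $(B_i)$. By Theorem A, $\varprojlim g_iB_i\ne\emptyset$. By Lemma 1, $G/N\cong\varprojlim G_i/B_i$ is complete and pro-Lie.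

**Step 2: for $N=G_0$ the quotients $G_i/B_i$ are discrete.** It suffices to show $B_i=(G_i)_0$, because $(G_i)_0$ is open in the Lie group $G_i$. Since $B_i$ is connected, $B_i\subset(G_i)_0$. For the converse we lift one-parameter subgroups.

Let $\mathfrak g_i$ be the Lie algebra of $G_i$. For $i\le j$ the map $df_{ij}:\mathfrak g_j\to\mathfrak g_i$ is surjective. Indeed, take an open neighborhood $U$ of $0$ in $\mathfrak g_j$, so small that $\exp U$ is open in $G_j$ and that $df_{ij}(U)$ lies in an open neighborhood of $0$ on which $\exp:\mathfrak g_i\to G_i$ is a homeomorphism onto an open set. As $f_{ij}$ is open, $f_{ij}(\exp U)=\exp(df_{ij}(U))$ is open in $G_i$, so $df_{ij}(U)$ is open in $\mathfrak g_i$, and the subspace $df_{ij}(\mathfrak g_j)$ is all of $\mathfrak g_i$.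

Let $X\in\mathfrak g_i$. For $j\ge i$ the set $(df_{ij})^{-1}(X)\subset\mathfrak g_j$ is a nonempty affine subspace, and for $i\le j\le k$ the linear map $df_{jk}$ sends $(df_{ik})^{-1}(X)$ into $(df_{ij})^{-1}(X)$. By Lemma 4, over the directed set $\{j:j\ge i\}$, there is a compatible family $X_j$, $j\ge i$; here $X_i=X$. Then $t\mapsto(\exp tX_j)_{j\ge i}$ is a one-parameter subgroup of $\varprojlim_{j\ge i}G_j=G$. It lies in $G_0$ and maps to $\exp tX$ in $G_i$. So $B_i\supset G_0M_i/M_i\supset\exp\mathfrak g_i$, and hence $B_i\supset(G_i)_0$.

Thus $G/G_0\cong\varprojlim G_i/(G_i)_0$ is a projective limit of discrete groups, i.e. complete and prodiscrete. $\square$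

*Proof of Theorem 2.* The subgroup $N_0$ is closed and connected, and it is normal in $G$, because conjugations of $G$ restrict to automorphisms of $N$. By Theorem 1, $H=G/N_0$ is pro-Lie. Put $P=N/N_0$, a closed, normal, totally disconnected, locally compact subgroup of $H$. Since $G/N\cong H/P$, we must show that $H/P$ is pro-Lie and complete.

**Step 1: compact normal subgroups.** We show that $H/K$ is pro-Lie for every compact normal subgroup $K$ of a pro-Lie group $H$. Use Lemma 1 for $H$ and $K$. Here $KM_i$ is closed and $B_i=KM_i/M_i$ is compact. The cosets $g_iB_i$ form an inverse system of nonempty compact Hausdorff spaces, which has nonempty limit. So Lemma 1 applies.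

**Step 2: reduction to a discrete subgroup.** This step removes a compact part of $P$. Choose an identity neighborhood $W$ of $H$ such that $W\cap P$ is contained in a compact subset of $P$, and $M\in\mathcal N(H)$ with $M\subset W$. Then $K=M\cap P$ is compact and normal in $H$. By Step 1, $H'=H/K$ is pro-Lie, and $P'=P/K$ is closed and normal in $H'$. By van Dantzig's theorem $P$ has an identity neighborhood basis of open subgroups; since $P\to P'$ is continuous and open, so has $P'$. But $P'$ maps injectively and continuously into the Lie group $H/M$, because the kernel of $P\to H/M$ is $K$. So $P'$ has an identity neighborhood containing no nontrivial subgroup. An open subgroup inside this neighborhood is trivial, so $P'$ is discrete.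

**Step 3: the discrete case.** This step produces points in limits of cosets from bijections. Let $V$ be an open identity neighborhood of $H'$ with $VV\cap P'=\{1\}$, and let $M_{i_1}\in\mathcal N(H')$ with $M_{i_1}\subset V$. Let $i\ge i_1$, so $M_i\subset V$. Then $P'\cap M_i=\{1\}$, and $VM_i\cap P'\subset VV\cap P'=\{1\}$. The second statement says that the open set $VM_i/M_i$ meets $P'M_i/M_i$ only in the identity, so $P'M_i/M_i$ is a discrete, hence closed, subgroup of $H'/M_i$. The first says that $P'$ maps bijectively onto it. Thus $B_i=P'M_i/M_i$, and $B_j\to B_i$ is bijective for $j\ge i\ge i_1$. For a compatible family of cosets the maps $g_jB_j\to g_iB_i$ ($j\ge i\ge i_1$) are therefore bijections. By Lemma 5 there is a compatible family over the cofinal set $\{i:i\ge i_1\}$, hence over the whole index set. By Lemma 1, $H'/P'\cong H/P$ is pro-Lie and complete. $\square$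

## 10. A countable closed subgroup of $\mathbb Z^J$ with incomplete quotient

*Proof of Proposition 3.* Let $A=\mathbb Z^\omega$. A subgroup $P$ of a torsion-free abelian group $B$ is *pure* if $P\cap mB=mP$ for all $m\ge1$, equivalently if $B/P$ is torsion-free; for example $\mathbb Z(1,1)$ is pure in $\mathbb Z^2$ and $\mathbb Z(2,2)$ is not. The pure closure of a subgroup is the smallest pure subgroup containing it; it has the same rank.

**Step 1: every pure subgroup $P\subset A$ of finite rank $r$ is a finitely generated direct summand.** This will let us extend homomorphisms $P\to\mathbb Z$ to $A$. The kernels of $P\otimes\mathbb Q\to\mathbb Q^n$ (first $n$ coordinates) decrease with intersection $0$ in a finite-dimensional space, so they vanish for large $n$. Hence for large $n$ the projection to $\mathbb Z^n$ is injective on $P$, and $P$ is free with a basis $v_1,\dots,v_r$. Let $p$ be a prime. If $\sum c_kv_k\in pA$, then $\sum c_kv_k\in pP$ by purity, so all $c_k$ are divisible by $p$. So the $v_k$ are linearly independent mod $p$, and some $r\times r$ minor of their coordinate matrix is nonzero mod $p$. Hence the gcd of all $r\times r$ minors is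 $1$, and already finitely many minors have gcd $1$. For $n$ so large that these minors involve only the first $n$ coordinates, the product of the invariant factors of the image of $P$ in $\mathbb Z^n$, which is the gcd of its $r\times r$ minors, is $1$. So the image is a direct summand of $\mathbb Z^n$. For large $n$, compose $A\to\mathbb Z^n$ with a projection onto this summand and with the inverse of the isomorphism from $P$ onto it; this is a retraction $A\to P$.

**Step 2: $\mathrm{Ext}(A,\mathbb Z)\ne0$.** This will provide the missing points. By Specker's theorem $\mathrm{Hom}(A,\mathbb Z)\cong\mathbb Z^{(\omega)}$ is countable. From $0\to A\xrightarrow{2}A\to A/2A\to0$ we get the exact sequence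
$$\mathrm{Hom}(A,\mathbb Z)\to\mathrm{Ext}(A/2A,\mathbb Z)\to\mathrm{Ext}(A,\mathbb Z).$$
Since $\mathrm{Hom}(A/2A,\mathbb Q)=0=\mathrm{Ext}(A/2A,\mathbb Q)$, the middle group is isomorphic to $\mathrm{Hom}(A/2A,\mathbb Q/\mathbb Z)$, the dual of an infinite-dimensional vector space over the field with two elements, which is uncountable. So the first map is not onto, and $\mathrm{Ext}(A,\mathbb Z)\ne0$.

**Step 3: the groups $X$, $Y$, $N$.** Here we set up the quotient. Let $0\to F_1\to F_0\to A\to0$ be exact with $F_0$ free on a set $J$; then $F_1$ is free too. Give $X=\mathrm{Hom}(F_0,\mathbb Z)=\mathbb Z^J$ and $Y=\mathrm{Hom}(F_1,\mathbb Z)$ the topologies of pointwise convergence; on $X$ this is the product topology. The restriction $\rho:X\to Y$ is continuous, with kernel $N=\mathrm{Hom}(A,\mathbb Z)$, a countable closed subgroup, and cokernel $\mathrm{Ext}(A,\mathbb Z)\ne0$. So the induced map $\bar\rho:X/N\to Y$ is continuous, injective and not surjective.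

**Step 4: $\bar\rho$ is an embedding.** We must show that for every finite $E\subset F_0$ the set $\rho(\{\chi\in X:\chi|_E=0\})$ contains a neighborhood of $0$ in $\rho(X)$. The pure closure $P$ of the image of $\langle E\rangle$ in $A$ is finitely generated by Step 1. Adding to $E$ preimages of generators of $P$ makes the claim stronger, so we may assume that the image of $\langle E\rangle$ equals $P$. Let $E''$ be a finite generating set of $\langle E\rangle\cap F_1$. Suppose $\phi\in X$ vanishes on $E''$. Then $\phi|_{\langle E\rangle}$ vanishes on the kernel $\langle E\rangle\cap F_1$ of $\langle E\rangle\to P$ and induces a homomorphism $P\to\mathbb Z$. By Step 1 this extends to $A$, i.e. there is $\psi\in N$ with $(\phi-\psi)|_E=0$. Since $\rho(\phi)=\rho(\phi-\psi)$, the set $\rho(\{\chi:\chi|_E=0\})$ contains $\rho(X)\cap\{y\in Y:y|_{E''}=0\}$.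

**Step 5: the image is dense.** We approximate each $y\in Y$ on a given finite set $E''\subset F_1$. The pure closure $P''$ of $\langle E''\rangle$ in $F_0$ lies in $F_1$, because $F_0/F_1\cong A$ is torsion-free. It is a direct summand of $F_0$: it is a pure subgroup of a finite-rank summand of $F_0$ spanned by basis elements, and the quotient of that summand by it is finitely generated and torsion-free, hence free. So $y|_{P''}$ extends to some $\phi\in X$, and $\rho(\phi)$ agrees with $y$ on $E''$.

**Step 6: conclusion.** $X/N$ is isomorphic to a dense proper subgroup of the Hausdorff group $Y$. A complete subgroup would be closed, so $\mathbb Z^J/N=X/N$ is not complete. Since $\mathbb Z^J/N$ is a closed subgroup of $\mathbb R^J/N$, the latter is not complete either. $\square$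

The same example shows that connectedness cannot be dropped from Theorem A. Take $G=\mathbb Z^J$ and $N$ as above. If $G/M_i$ is a Lie group, it has no small subgroups. The subgroups $\{\chi:\chi|_F=0\}$ with $F\subset J$ finite form an identity neighborhood basis of $G$, so some of them lies in $M_i$. Hence $M_i$ is open and $G_i$ is discrete. So the $B_i$ are discrete groups, and the maps $B_j\to B_i$, having dense image, are surjective. If every torsor system $(g_iB_i)_i$ with $(g_iB_i)_i\in Q$ had nonempty limit, then $G/N$ would be complete by Lemma 1. It is not, so for some such torsor system over discrete groups with surjective transition maps the limit is empty.
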